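\title{The selection principle $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ and the compact-open game}

\begin{abstract}
We construct in ZFC a zero-dimensional Hausdorff space that satisfies the selection principle $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ for $k$-covers, although One has a winning strategy in the game $\mathsf{G}_1(\mathcal{K},\mathcal{O})$ that depends only on Two's last move, and Two has a winning strategy in the compact-open game. This answers in the negative a question posed by Aurichi and Dias. The space consists of sequences in a space with one nonisolated point, built from a coherent family of finite-to-one functions on the countable ordinals. We also prove that $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ is equivalent to One having no winning strategy if the space satisfies $\mathsf{S}_{\mathrm{fin}}(\mathcal{K},\mathcal{K})$ or if all its compact subspaces are Rothberger.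
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in ZFC. An ordinal is the set of all smaller ordinals, $\omega=\{0,1,2,\dots\}$, and $\omega_1$ is the first uncountable ordinal; we use freely that a countable subset of $\omega_1$ is bounded in $\omega_1$. Spaces and subspaces are nonempty, and no separation axiom is assumed unless stated. A compact \emph{subset} may be empty.

Let $X$ be a space and let $\mathcal{O}$ be the family of its open covers. A \emph{$k$-cover} of $X$ is an open cover $\mathcal{U}$ such that every compact set $K\subseteq X$ is contained in a single member of $\mathcal{U}$; the family of $k$-covers is denoted by $\mathcal{K}$. Since singletons are compact, a family of open sets with this last property is automatically a cover.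

For nonempty families $\mathcal{A}$ and $\mathcal{B}$ we use Scheepers' notation.
\begin{itemize}
\item $\mathsf{S}_1(\mathcal{A},\mathcal{B})$ is the statement: for every sequence $(A_n)_{n\in\omega}$ in $\mathcal{A}$ there are $b_n\in A_n$ with $\{b_n:n\in\omega\}\in\mathcal{B}$.
\item $\mathsf{G}_1(\mathcal{A},\mathcal{B})$ is the game in which, in each inning $n\in\omega$, One chooses $A_n\in\mathcal{A}$ and then Two chooses $b_n\in A_n$. Two wins if $\{b_n:n\in\omega\}\in\mathcal{B}$; otherwise One wins.
\item $\mathsf{S}_{\mathrm{fin}}(\mathcal{A},\mathcal{B})$ and $\mathsf{G}_{\mathrm{fin}}(\mathcal{A},\mathcal{B})$ are defined in the same way, except that finite sets $F_n\subseteq A_n$ are chosen and the requirement is $\bigcup_n F_n\in\mathcal{B}$.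
\end{itemize}
A space is \emph{Rothberger} if it satisfies $\mathsf{S}_1(\mathcal{O},\mathcal{O})$ and \emph{Menger} if it satisfies $\mathsf{S}_{\mathrm{fin}}(\mathcal{O},\mathcal{O})$. A \emph{strategy} for a player is a function that gives the player's next move from the finite sequence of the opponent's previous moves; it is \emph{winning} if the player wins every play in which it is followed.

In the \emph{compact-open game} on $X$, in each inning $n\in\omega$ One chooses a compact set $K_n\subseteq X$ and Two chooses an open set $U_n\supseteq K_n$; One wins if $X=\bigcup_n U_n$, and otherwise Two wins. By a theorem of Galvin and Telg\'arsky this game is \emph{dual} to $\mathsf{G}_1(\mathcal{K},\mathcal{O})$: One has a winning strategy in either game if and only if Two has a winning strategy in the other.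

A strategy for One in $\mathsf{G}_1(\mathcal{K},\mathcal{O})$ that ignores Two's moves is just a sequence $(\mathcal{U}_n)_{n\in\omega}$ of $k$-covers, and it is winning exactly when no selection $U_n\in\mathcal{U}_n$ covers $X$. Hence
\begin{equation}\label{eq:oblivious}
\begin{array}{c}
\mathsf{S}_1(\mathcal{K},\mathcal{O})\text{ holds if and only if One has no winning strategy}\\
\text{in }\mathsf{G}_1(\mathcal{K},\mathcal{O})\text{ that ignores Two's moves.}
\end{array}
\end{equation}
In particular $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ holds whenever One has no winning strategy at all. The following question, posed in \cite{AD}, asks whether seeing Two's moves can ever help One.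

\medskip
\noindent\textbf{Question.} \emph{If $X$ satisfies $\mathsf{S}_1(\mathcal{K},\mathcal{O})$, does it follow that One has no winning strategy in $\mathsf{G}_1(\mathcal{K},\mathcal{O})$, that is, that Two has no winning strategy in the compact-open game on $X$?}
\medskip

The simplest cases suggest a positive answer. If $X=\bigcup_n K_n$ with each $K_n$ compact, then Two wins $\mathsf{G}_1(\mathcal{K},\mathcal{O})$ by choosing $U_n\supseteq K_n$, so both properties hold. If $X$ is uncountable and discrete, One wins by always playing the cover by finite sets, so both fail. A stronger reason is the position of $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ between two classical properties: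
\[
\mathsf{S}_1(\mathcal{O},\mathcal{O})\ \Longrightarrow\ \mathsf{S}_1(\mathcal{K},\mathcal{O})\ \Longrightarrow\ \mathsf{S}_{\mathrm{fin}}(\mathcal{O},\mathcal{O}).
\]
The first implication holds because $\mathcal{K}\subseteq\mathcal{O}$, the second because the finite unions of members of an open cover form a $k$-cover. For both neighbors, seeing Two's moves does not help One. The next two theorems are valid for arbitrary spaces; see also \cite{ST} for both.

\begin{theorem}[Hurewicz \cite{Hur}; see \cite{Sch}]\label{thm:hurewicz}
If a space satisfies $\mathsf{S}_{\mathrm{fin}}(\mathcal{O},\mathcal{O})$, then One has no winning strategy in $\mathsf{G}_{\mathrm{fin}}(\mathcal{O},\mathcal{O})$ on it.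
\end{theorem}

\begin{theorem}[Pawlikowski \cite{Paw}]\label{thm:pawlikowski}
If a space satisfies $\mathsf{S}_1(\mathcal{O},\mathcal{O})$, then One has no winning strategy in $\mathsf{G}_1(\mathcal{O},\mathcal{O})$ on it.
\end{theorem}

Nevertheless the answer to the Question is negative. Recall that a space is \emph{zero-dimensional} if it has a base of clopen sets; a zero-dimensional Hausdorff space is Tychonoff, since indicator functions of clopen sets are continuous.

\begin{theorem}\label{thm:main}
There is a zero-dimensional Hausdorff space $Y$ such that
\begin{itemize}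
\item[(a)] $Y$ satisfies $\mathsf{S}_1(\mathcal{K},\mathcal{O})$;
\item[(b)] Two has a winning strategy in the compact-open game on $Y$;
\item[(c)] One has a winning strategy in $\mathsf{G}_1(\mathcal{K},\mathcal{O})$ on $Y$ that depends only on Two's last move.
\end{itemize}
\end{theorem}

In (c), the strategy consists of a first move $\mathcal{U}_0$ and a function $\varphi$ such that One answers Two's move $U$ with $\varphi(U)$. By \eqref{eq:oblivious} this is sharp: in view of (a) One cannot win while ignoring Two, and the memory of a single move already suffices. We prove (b) and (c) directly, without the duality theorem.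

The expected equivalence does hold under either of two hypotheses.

\begin{theorem}\label{thm:positive}
Let $X$ be a space such that
\begin{itemize}
\item[(i)] $X$ satisfies $\mathsf{S}_{\mathrm{fin}}(\mathcal{K},\mathcal{K})$, or
\item[(ii)] every compact subspace of $X$ is Rothberger.
\end{itemize}
Then $X$ satisfies $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ if and only if One has no winning strategy in $\mathsf{G}_1(\mathcal{K},\mathcal{O})$. Hence every space for which this equivalence fails violates $\mathsf{S}_{\mathrm{fin}}(\mathcal{K},\mathcal{K})$ and has a compact subspace that is not Rothberger.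
\end{theorem}

Hypothesis (ii) holds, for instance, when all compact subsets of $X$ are countable, because a countable space is Rothberger: cover the $n$-th point by a member of the $n$-th cover.

Section~\ref{sec:first} analyzes a simple space that has One's strategy but fails $\mathsf{S}_1(\mathcal{K},\mathcal{O})$, and extracts what must be repaired. Sections~\ref{sec:W}--\ref{sec:selection} prove Theorem~\ref{thm:main}, and Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}.

\section{Increasing sequences of ordinals: a first attempt}\label{sec:first}

We want a space in which One gains from knowing Two's last move. A natural way to gain is to force Two to name larger and larger countable ordinals, and to arrange that only \emph{increasing} sequences of ordinals correspond to points.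

Let $L=\omega_1\cup\{\infty\}$, where the ordinals are isolated and the sets $\{\infty\}\cup[\xi,\omega_1)$, $\xi<\omega_1$, form a neighborhood base at $\infty$. Compact subsets of $L$ are finite: an infinite set $K\subseteq L$ has infinitely many elements below some $\xi<\omega_1$, and $K\cap\xi$ is closed in $K$ and discrete. Let $Z$ be the subspace of $L^\omega$ of all $z$ such that $z_i<z_j$ whenever $i<j$ and $z_i,z_j\ne\infty$, and put $Z_{n,\alpha}=\{z\in Z:z_n\neq\alpha\}$, a clopen set.

\emph{One wins by looking at the last move.} One starts with $\{Z_{0,\alpha}:\alpha<\omega_1\}$ and answers $Z_{n,\beta}$ with $\{Z_{n+1,\alpha}:\beta<\alpha<\omega_1\}$. These are $k$-covers, because the projection of a compact set to a coordinate is finite. If Two chooses $Z_{n,\alpha_n}$ in inning $n$, then $\alpha_0<\alpha_1<\cdots$, and the point $(\alpha_n)_{n}\in Z$ is not covered.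

\emph{The same covers, fixed in advance, lose.} If One announces $\{Z_{n,\alpha}:\alpha>\beta_n\}$ with all $\beta_n$ fixed, Two takes one $\alpha$ above $\beta_0$ and $\beta_1$ and selects $Z_{0,\alpha}$ and $Z_{1,\alpha}$. These two sets cover $Z$, since no point has $z_0=z_1=\alpha$.

\emph{But other covers, fixed in advance, win.} The interval $[m,\omega)$ is clopen in $L$ and a compact set meets $\omega$ in a finite set, so
\[
\mathcal{V}_n=\bigl\{\{z\in Z:z_n\notin[m,\omega)\}:m\in\omega\bigr\}
\]
is a $k$-cover. Given a selection with parameters $m_n$, any strictly increasing sequence of natural numbers $z_n\ge m_n$ is an uncovered point. So $Z$ fails $\mathsf{S}_1(\mathcal{K},\mathcal{O})$.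

The defect is that compact sets are too small: below the countable ordinal $\omega$ One can already run away from all of them, and inside a countable set One needs no information from Two. If we enlarge the compact sets by replacing $L$ with the one-point compactification of the discrete space $\omega_1$, then $Z$ becomes a closed subspace of a compact space and Two wins in one move. We need something in between: for every $\xi<\omega_1$ a compact set should reach all ordinals below $\xi$, while no compact set should reach uncountably many. On the set $\omega_1\cup\{\infty\}$ with isolated ordinals this is impossible: if each $\xi$ lies in a compact set, then a neighborhood of $\infty$ omits only finitely many points of each $\xi$, hence only finitely many points, and the space is compact.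

So we replace each ordinal $\alpha$ by a \emph{column} $\{\alpha\}\times\omega$, and for each $\xi$ we declare the graph of a function $e_\xi:\xi\to\omega$ to converge to $\infty$. The graphs reach all columns below $\xi$. They must almost agree with one another, so that they determine one topology, and they must not be restrictions, up to finite sets, of one function on an uncountable set, whose graph would converge as well. Coherent finite-to-one functions have both properties.

\section{A coherent sequence and the space $W$}\label{sec:W}

For functions $f,g$ with the same domain, $f=^*g$ means that $f$ and $g$ agree at all but finitely many arguments. A function is \emph{finite-to-one} if the preimage of each point is finite. The following lemma is standard.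

\begin{lemma}\label{lem:coherent}
There are finite-to-one functions $e_\xi:\xi\to\omega$ $(\xi<\omega_1)$ such that $e_\eta|\xi=^*e_\xi$ whenever $\xi<\eta<\omega_1$.
\end{lemma}

\begin{proof}
We use recursion on $\xi$. Let $e_0=\emptyset$ and $e_{\xi+1}=e_\xi\cup\{(\xi,0)\}$; adding one argument preserves both requirements. Let $\xi$ be a limit ordinal, and fix $0=\xi_0<\xi_1<\cdots$ with supremum $\xi$. Pasting together the functions $e_{\xi_{n+1}}$ on the intervals $[\xi_n,\xi_{n+1})$ would give coherence, but a value could be repeated in infinitely many intervals. We therefore raise the small values: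
\[
e_\xi(\alpha)=\max\{e_{\xi_{n+1}}(\alpha),\,n\}\qquad\text{for }\alpha\in[\xi_n,\xi_{n+1}).
\]
If $e_\xi(\alpha)\le k$ and $\alpha\in[\xi_n,\xi_{n+1})$, then $n\le k$ and $e_{\xi_{n+1}}(\alpha)\le k$. There are finitely many such $n$, and for each of them finitely many such $\alpha$; so $e_\xi$ is finite-to-one.

On $[\xi_n,\xi_{n+1})$ the function $e_\xi$ differs from $e_{\xi_{n+1}}$ only where $e_{\xi_{n+1}}<n$, which is a finite set. For $n<m$ the function $e_{\xi_{n+1}}$ agrees with $e_{\xi_m}$ at all but finitely many points of $\xi_{n+1}$. As $\xi_m$ is the union of the $m$ intervals $[\xi_n,\xi_{n+1})$, $n<m$, we get $e_\xi|\xi_m=^*e_{\xi_m}$. Finally, for $\eta<\xi$ take $m$ with $\eta\le\xi_m$; then $e_\xi|\eta=^*e_{\xi_m}|\eta=^*e_\eta$.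
\end{proof}

Fix such a sequence. Let $W=(\omega_1\times\omega)\cup\{\infty\}$. The set $C_\alpha=\{\alpha\}\times\omega$ is the \emph{column} over $\alpha$. Define $c:W\to\omega_1+1$ by $c(\alpha,n)=\alpha$ and $c(\infty)=\omega_1$. For $\xi<\omega_1$ and finite $F\subseteq\xi$ put
\begin{align*}
T_\xi&=\{w\in W:c(w)\ge\xi\},\\
O_{\xi,F}&=T_\xi\cup\{(\alpha,e_\xi(\alpha)):\alpha\in\xi\setminus F\},\\
E_\xi&=\{\infty\}\cup\{(\alpha,e_\xi(\alpha)):\alpha<\xi\}.
\end{align*}
Call $U\subseteq W$ open if $\infty\notin U$ or $U$ contains some $O_{\xi,F}$; see Figure~\ref{fig:W}.

\begin{figure}[ht]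
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!25] (9.5,-0.4) rectangle (14.5,5.5);
\foreach \x in {0,...,14} \foreach \y in {0,...,5} \fill[gray] (\x,\y) circle (1.2pt);
\foreach \x/\y in {0/1,1/0,3/2,4/4,5/1,6/3,8/5,9/0} \fill (\x,\y) circle (4.5pt);
\foreach \x/\y in {2/3,7/2} \draw[thick,fill=white] (\x,\y) circle (4.5pt);
\draw[->] (-0.6,-0.8) -- (15,-0.8) node[right] {$\omega_1$};
\draw[->] (-0.6,-0.8) -- (-0.6,6) node[above] {$\omega$};
\draw (10,-0.65) -- (10,-0.95) node[below] {$\xi$};
\fill (16,2.5) circle (4.5pt) node[right] {$\ \infty$};
\end{tikzpicture}
\caption{Schematic picture of a basic neighborhood $O_{\xi,F}$ of $\infty$ in $W=(\omega_1\times\omega)\cup\{\infty\}$. It contains $\infty$, all columns over ordinals $\ge\xi$ (shaded), and the points of the graph of $e_\xi:\xi\to\omega$ (large dots) except the finitely many that lie over $F$ (hollow dots).}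
\label{fig:W}
\end{figure}

\begin{lemma}\label{lem:topology}
The open sets form a zero-dimensional Hausdorff topology on $W$ in which the points of $\omega_1\times\omega$ are isolated, the sets $O_{\xi,F}$ form a neighborhood base at $\infty$, and every column is clopen.
\end{lemma}

\begin{proof}
To see that we have a topology, it suffices to show that the intersection of $O_{\xi,F}$ and $O_{\eta,F'}$ contains a set of the same form. Let $\xi\le\eta$. By coherence, $F''=F\cup F'\cup\{\alpha<\xi:e_\xi(\alpha)\neq e_\eta(\alpha)\}$ is a finite subset of $\eta$. We have $O_{\eta,F''}\subseteq O_{\eta,F'}$ because $F'\subseteq F''$. Let $w\in O_{\eta,F''}$. If $c(w)\ge\xi$, then $w\in T_\xi\subseteq O_{\xi,F}$. If $c(w)=\alpha<\xi$, then $w=(\alpha,e_\eta(\alpha))$ with $\alpha\notin F''$, so $\alpha\notin F$ and $e_\eta(\alpha)=e_\xi(\alpha)$, and again $w\in O_{\xi,F}$.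

Each $O_{\xi,F}$ is open by definition and closed because its complement does not contain $\infty$. The set $O_{\alpha+1,\{\alpha\}}$ is disjoint from $C_\alpha$. Hence $C_\alpha$ and each of its points are closed as well as open, the clopen sets $O_{\xi,F}$ and $\{(\alpha,n)\}$ form a base, and any two points are separated by a clopen singleton and its complement.
\end{proof}

The next two lemmas are the two requirements found in Section~\ref{sec:first}.

\begin{lemma}\label{lem:Ecompact}
For every $\xi<\omega_1$ the set $E_\xi$ is compact, and it meets every column $C_\alpha$ with $\alpha<\xi$.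
\end{lemma}

\begin{proof}
The second statement holds by definition. For the first it suffices to show that each $O_{\eta,F}$ contains all but finitely many points of $E_\xi$. If $\eta\le\alpha<\xi$, then $(\alpha,e_\xi(\alpha))\in T_\eta$. For all but finitely many $\alpha<\min\{\xi,\eta\}$ we have $\alpha\notin F$ and, by coherence, $e_\xi(\alpha)=e_\eta(\alpha)$; for these $\alpha$, $(\alpha,e_\xi(\alpha))\in O_{\eta,F}$.
\end{proof}

\begin{lemma}\label{lem:columns}
A compact set $K\subseteq W$ meets only countably many columns.
\end{lemma}

\begin{proof}
Suppose that $A\subseteq\omega_1$ is uncountable and $f:A\to\omega$ satisfies $(\alpha,f(\alpha))\in K$ for all $\alpha\in A$. Choose $k\in\omega$ such that $B=\{\alpha\in A:f(\alpha)=k\}$ is uncountable, and $\xi<\omega_1$ such that $B\cap\xi$ is infinite. The set $K\setminus O_{\xi,\emptyset}$ is closed in $K$ and consists of isolated points, so it is finite. For $\alpha<\xi$ the only point of $O_{\xi,\emptyset}$ in $C_\alpha$ is $(\alpha,e_\xi(\alpha))$. Therefore $e_\xi(\alpha)=f(\alpha)=k$ for all but finitely many $\alpha\in B\cap\xi$, which contradicts that $e_\xi$ is finite-to-one.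
\end{proof}

This is the only place where finite-to-oneness is used, and it cannot be dropped: for the coherent sequence of zero functions, $\{\infty\}\cup(\omega_1\times\{0\})$ is compact, since $O_{\xi,F}$ omits only $F\times\{0\}$ from it, and it meets every column.

The space $W$ alone is not a counterexample. Every neighborhood of $\infty$ contains some $T_\xi$ and so has countable complement; Two covers $\infty$ first and then the remaining points one at a time. As in Section~\ref{sec:first}, One needs a fresh coordinate in every inning.

\section{The space $Y$ and the winning strategies}\label{sec:Y}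

For $y\in W^\omega$ let $I(y)=\{i\in\omega:y_i\neq\infty\}$ be the \emph{support} of $y$. Let $Y$ be the subspace of the product $W^\omega$ of all $y$ such that
\begin{itemize}
\item[(Y1)] $c(y_i)<c(y_j)$ whenever $i<j$ and $i,j\in I(y)$;
\item[(Y2)] there is $\eta<\omega_1$ such that $y_i\in E_\eta$ for all but finitely many $i$.
\end{itemize}
Condition (Y1) is the monotonicity of Section~\ref{sec:first}. Condition (Y2) keeps only the sequences that eventually stay in one of the compact sets $E_\eta$; it holds automatically when $I(y)$ is finite, as $\infty\in E_0$. Products and subspaces of zero-dimensional Hausdorff spaces are zero-dimensional Hausdorff, so $Y$ is such a space by Lemma~\ref{lem:topology}.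

For $n\in\omega$ and $\alpha<\omega_1$ put
\[
D_{n,\alpha}=\{y\in Y:y_n\in C_\alpha\},
\]
a clopen subset of $Y$. Both strategies rest on the following properties of these sets.

\begin{lemma}\label{lem:D}
\begin{itemize}
\item[(1)] If $K\subseteq Y$ is compact and $n\in\omega$, then $K$ meets $D_{n,\alpha}$ for only countably many $\alpha$.
\item[(2)] If $\alpha_0<\alpha_1<\cdots<\omega_1$, then $\bigcap_n D_{n,\alpha_n}\neq\emptyset$.
\item[(3)] If $D_{n,\alpha}=D_{m,\beta}$, then $(n,\alpha)=(m,\beta)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) The projection of $K$ to the $n$-th coordinate is a compact subset of $W$; apply Lemma~\ref{lem:columns}.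

(2) Let $\delta=\sup_n\alpha_n<\omega_1$. Since $\alpha_n<\alpha_{n+1}\le\delta$, the point $y_n=(\alpha_n,e_\delta(\alpha_n))\in E_\delta$ is defined. The sequence $y=(y_n)_n$ satisfies (Y1), and (Y2) with $\eta=\delta$, and $y\in D_{n,\alpha_n}$ for all $n$.

(3) The sequence with $n$-th coordinate $(\alpha,0)$ and all other coordinates $\infty$ lies in $Y$; it belongs to $D_{n,\alpha}$ and to no $D_{m,\beta}$ with $(m,\beta)\ne(n,\alpha)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
When One plays $K_n$ in inning $n$, Two takes the least $\alpha_n<\omega_1$ such that $K_n\cap D_{n,\alpha_n}=\emptyset$ and, if $n>0$, $\alpha_n>\alpha_{n-1}$; it exists by Lemma~\ref{lem:D}(1). Two plays the open set $U_n=Y\setminus D_{n,\alpha_n}\supseteq K_n$. By Lemma~\ref{lem:D}(2) some point of $Y$ lies in no $U_n$, so Two wins.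
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Let $\mathcal{U}_0=\{Y\setminus D_{0,\alpha}:\alpha<\omega_1\}$ and
\[
\varphi(Y\setminus D_{n,\beta})=\{Y\setminus D_{n+1,\alpha}:\beta<\alpha<\omega_1\}.
\]
The function $\varphi$ is well defined by Lemma~\ref{lem:D}(3), and it is defined on every move that Two can make against it. By Lemma~\ref{lem:D}(1), $\mathcal{U}_0$ and all values of $\varphi$ are $k$-covers, since each is indexed by uncountably many $\alpha$. If One starts with $\mathcal{U}_0$ and answers $U$ with $\varphi(U)$, then Two's move in inning $n$ has the form $Y\setminus D_{n,\alpha_n}$ with $\alpha_0<\alpha_1<\cdots$. By Lemma~\ref{lem:D}(2) these sets do not cover $Y$.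
\end{proof}

\section{The space $Y$ satisfies $\mathsf{S}_1(\mathcal{K},\mathcal{O})$}\label{sec:selection}

Given a sequence of $k$-covers, we shall find one countable ordinal $\xi$ that splits $Y$ into two parts, each handled by countably many choices. The \emph{bounded part}
\[
Y_\xi=\{y\in Y:c(y_i)<\xi\text{ for all }i\in I(y)\}
\]
is a countable union of compact sets, for every $\xi$. A point outside $Y_\xi$ has, by (Y1), only finitely many coordinates in columns below $\xi$ and all its later coordinates lie in $T_\xi$; for a suitable $\xi$ it is then close to one of countably many finitely supported points. It is essential that all the covers are known before $\xi$ is chosen; this is the advantage that Two does not have in the game.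

\subsection*{The bounded part}
A point of $Y_\xi$ comes with its own witness $\eta$ in (Y2), and there are uncountably many possible witnesses. Coherence lets us replace all of them with $\xi$.

\begin{lemma}\label{lem:witness}
If $y\in Y_\xi$, then $y_i\in E_\xi$ for all but finitely many $i$.
\end{lemma}

\begin{proof}
Take $\eta$ and $k$ with $y_i\in E_\eta$ for all $i\ge k$, and let $G$ be the finite set of ordinals below $\min\{\xi,\eta\}$ at which $e_\xi$ and $e_\eta$ differ. By (Y1) the map $i\mapsto c(y_i)$ is injective on $I(y)$, so $c(y_i)\in G$ for only finitely many $i$. Let $i\ge k$ with $c(y_i)\notin G$. If $i\notin I(y)$, then $y_i=\infty\in E_\xi$. Otherwise $\alpha=c(y_i)$ is below both $\xi$ and $\eta$, and $y_i=(\alpha,e_\eta(\alpha))=(\alpha,e_\xi(\alpha))\in E_\xi$.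
\end{proof}

\begin{lemma}\label{lem:sigma}
For every $\xi<\omega_1$ the set $Y_\xi$ is the union of countably many compact sets.
\end{lemma}

\begin{proof}
For $k\in\omega$ and $p\in\bigl((\xi\times\omega)\cup\{\infty\}\bigr)^k$ let $L_p$ be the set of all $y\in W^\omega$ that satisfy (Y1), $y|k=p$, and $y_i\in E_\xi$ for all $i\ge k$. There are countably many such $p$. Each $y\in L_p$ satisfies (Y2) with $\eta=\xi$ and has $c(y_i)<\xi$ for $i\in I(y)$, so $L_p\subseteq Y_\xi$. Conversely, if $y\in Y_\xi$, Lemma~\ref{lem:witness} gives $k$ with $y\in L_{y|k}$.

The product $\prod_{i<k}\{p_i\}\times\prod_{i\ge k}E_\xi$ is compact by Lemma~\ref{lem:Ecompact} and Tychonoff's theorem, and $L_p$ is its intersection with the set of sequences that satisfy (Y1). That set is closed in $W^\omega$: if (Y1) fails for $y$ at $i<j$ in $I(y)$, it fails on the set $\{z:z_i=y_i,\ z_j=y_j\}$, which is open because $y_i$ and $y_j$ are isolated.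
\end{proof}

\subsection*{The escaping part}
Consider first only the points supported in $\{0,1\}$, written as pairs, and a single open cover. A member of the cover that contains $(\infty,\infty)$ contains all pairs in $T_\zeta\times T_\zeta$ for some $\zeta$. There remain the pairs $(w,w')$ with, say, $c(w)<\zeta$; for each of the countably many such $w$, a member that contains $(w,\infty)$ takes care of all $w'\in T_{\zeta(w)}$. But the bounds $\zeta(w)$ may exceed $\zeta$, and raising $\zeta$ to their supremum brings in new points $w$ with new bounds. Repeating the step $\omega$ times produces an ordinal that bounds all the bounds it generates. The general case is the same closing-off argument.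

For $\xi<\omega_1$ let $Q_\xi=\{q\in Y_\xi:I(q)\text{ is finite}\}$. It is countable, and it contains the constant sequence $\infty$.

\begin{lemma}\label{lem:closing}
Let $\mathcal{U}_n$ $(n\in\omega)$ be open covers of $Y$. There are $\xi<\omega_1$ and sets $U_n(q)\in\mathcal{U}_n$ $(n\in\omega,\ q\in Q_\xi)$ such that for every $y\in Y\setminus Y_\xi$ there is $q\in Q_\xi$ with $y\in\bigcap_n U_n(q)$.
\end{lemma}

\begin{proof}
For each $n$ and each $q\in Y$ with finite support choose $U_n(q)\in\mathcal{U}_n$ with $q\in U_n(q)$. We claim that there is $\zeta_n(q)<\omega_1$ such that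
\begin{equation}\label{eq:dagger}
\begin{array}{c}
\text{if }y\in Y,\ y_i=q_i\text{ for }i\in I(q),\text{ and }c(y_i)\ge\zeta_n(q)\text{ for }i\notin I(q),\\
\text{then }y\in U_n(q).
\end{array}
\end{equation}
Indeed, there are a finite set $J\subseteq\omega$ and basic neighborhoods $V_i$ of $q_i$ $(i\in J)$ such that $U_n(q)$ contains every $y\in Y$ with $y_i\in V_i$ for all $i\in J$. For $i\in J\setminus I(q)$ we have $V_i=O_{\eta_i,F_i}\supseteq T_{\eta_i}$. Any $\zeta_n(q)<\omega_1$ that is at least each of these finitely many $\eta_i$ satisfies \eqref{eq:dagger}.

Let $\xi_0=1$. Given $\xi_j<\omega_1$, the set $Q_{\xi_j}$ is countable, so there is $\xi_{j+1}<\omega_1$ with $\xi_{j+1}>\xi_j$ and $\xi_{j+1}\ge\zeta_n(q)$ for all $n$ and all $q\in Q_{\xi_j}$. Let $\xi=\sup_j\xi_j<\omega_1$. A point $q\in Q_\xi$ involves finitely many columns, all below $\xi$, so $q\in Q_{\xi_j}$ for some $j$. Hence $\zeta_n(q)\le\xi$ for all $n$ and all $q\in Q_\xi$.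

Let $y\in Y\setminus Y_\xi$ and let $k$ be the least element of $I(y)$ with $c(y_k)\ge\xi$. Define $q_i=y_i$ for $i<k$ and $q_i=\infty$ for $i\ge k$. Then $q$ inherits (Y1) from $y$ and has finite support, so $q\in Y$, and $q\in Q_\xi$ by the minimality of $k$. Fix $n$; we verify the hypotheses of \eqref{eq:dagger}. If $i\in I(q)$, then $i<k$ and $y_i=q_i$. If $i\notin I(q)$ and $i<k$, then $y_i=\infty$ and $c(y_i)=\omega_1$. If $i\ge k$, then either $y_i=\infty$ or, by (Y1), $c(y_i)\ge c(y_k)\ge\xi\ge\zeta_n(q)$. Thus $y\in U_n(q)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]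
Let $\mathcal{U}_n$ $(n\in\omega)$ be $k$-covers of $Y$, and let $\xi$ and $U_n(q)$ be as in Lemma~\ref{lem:closing}. Write $Q_\xi=\{q_m:m\in\omega\}$ and, by Lemma~\ref{lem:sigma}, $Y_\xi=\bigcup_m L_m$ with $L_m$ compact, repetitions allowed. Let $U_{2m}=U_{2m}(q_m)\in\mathcal{U}_{2m}$, and let $U_{2m+1}\in\mathcal{U}_{2m+1}$ contain $L_m$; only here do we use that the covers are $k$-covers. The sets with odd index cover $Y_\xi$. If $y\notin Y_\xi$, then $y\in\bigcap_nU_n(q_m)$ for some $m$, so $y\in U_{2m}$. Hence $\{U_n:n\in\omega\}$ covers $Y$, and the proof of Theorem~\ref{thm:main} is complete.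
\end{proof}

\begin{remark}\label{rem:conditions}
Part (a) fails if either condition in the definition of $Y$ is dropped. Let $Y'\subseteq W^\omega$ be defined by (Y2) alone. By Lemma~\ref{lem:columns} the families $\{\{y\in Y':y_n\notin C_\alpha\}:\alpha<\omega_1\}$ are $k$-covers; given a selection with parameters $\alpha_n$, take $\delta$ above all $\alpha_n$, and the point $((\alpha_n,e_\delta(\alpha_n)))_n\in Y'$ is uncovered. Let $Y''$ be defined by (Y1) alone. A compact subset of $W$ meets the clopen discrete column $C_n$ $(n\in\omega)$ in a finite set, so the families $\{\{y\in Y'':y_n\notin\{n\}\times[m,\omega)\}:m\in\omega\}$ are $k$-covers; given a selection with parameters $m_n$, the point $((n,m_n))_n\in Y''$ is uncovered.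
\end{remark}

\section{Two cases in which the equivalence holds}\label{sec:positive}

Throughout this section $X$ is a space that satisfies $\mathsf{S}_1(\mathcal{K},\mathcal{O})$. By \eqref{eq:oblivious}, Theorem~\ref{thm:positive} will follow once we show that, under (i) or (ii), One has no winning strategy in $\mathsf{G}_1(\mathcal{K},\mathcal{O})$; its last sentence is the contrapositive.

\subsection*{Hypothesis (i): $\mathsf{S}_{\mathrm{fin}}(\mathcal{K},\mathcal{K})$}
Let $\sigma$ be a strategy for One. Call a finite sequence $\tau=(U_0,\dots,U_{n-1})$ \emph{legal} if $U_i\in\sigma(U_0,\dots,U_{i-1})$ for all $i<n$. The strategy attaches a $k$-cover $\sigma(\tau)$ to each node $\tau$ of the tree of legal sequences, whereas $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ speaks about one sequence of $k$-covers. The plan is to prune the tree so that each level $\Sigma_n$ is finite. Then a function $u$ that chooses $u(\tau)\in\sigma(\tau)$ for all $\tau\in\Sigma_n$ gives an open set $\bigcap_\tau u(\tau)$ that Two can cover in inning $n$ whichever node of $\Sigma_n$ has been reached. The pruning must keep enough sets to contain every compact set. Theorem~\ref{thm:hurewicz}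 does this once we pass to a space whose points are the compact sets, so that $k$-covers of $X$ become ordinary open covers.

\medskip
\noindent\emph{Step 1: a Menger hyperspace.} Let $H$ be the set of compact subsets of $X$. For open $U\subseteq X$ let $\langle U\rangle=\{K\in H:K\subseteq U\}$. Since $\langle X\rangle=H$ and $\langle U\rangle\cap\langle V\rangle=\langle U\cap V\rangle$, these sets form a base for a topology on $H$. Every nonempty open set contains the point $\emptyset$, so $H$ is not even $T_1$; this is why we need Theorem~\ref{thm:hurewicz} for arbitrary spaces.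

The space $H$ is Menger. Let $\mathcal{W}_n$ be open covers of $H$, and let $\mathcal{U}_n$ be the family of open $U\subseteq X$ such that $\langle U\rangle$ is contained in a member of $\mathcal{W}_n$. Each $K\in H$ lies in a member of $\mathcal{W}_n$, hence in a basic set $\langle U\rangle$ inside it, so $\mathcal{U}_n$ is a $k$-cover of $X$. By (i) there are finite $\mathcal{F}_n\subseteq\mathcal{U}_n$ whose union is a $k$-cover, which means that the sets $\langle U\rangle$, $U\in\bigcup_n\mathcal{F}_n$, cover $H$. Choosing for each $U\in\mathcal{F}_n$ a member of $\mathcal{W}_n$ that contains $\langle U\rangle$ gives the required finite selections. Hypothesis (i) is not used again.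

We shall need every compact set to be covered in infinitely many innings, and therefore we play on $H\times\omega$ with $\omega$ discrete. This space is Menger too: split a given sequence of open covers into infinitely many infinite subsequences and use the $j$-th one to cover $H\times\{j\}$, a copy of $H$.

\medskip
\noindent\emph{Step 2: a strategy for One in $\mathsf{G}_{\mathrm{fin}}(\mathcal{O},\mathcal{O})$ on $H\times\omega$.} During the play One maintains finite nonempty sets $\Sigma_n$ of legal sequences of length $n$, starting with $\Sigma_0=\{\emptyset\}$. Given $\Sigma_n$, let $P_n=\prod_{\tau\in\Sigma_n}\sigma(\tau)$, and for $u\in P_n$ let $V(u)=\bigcap_{\tau\in\Sigma_n}u(\tau)$, an open subset of $X$ because $\Sigma_n$ is finite. In inning $n$ One plays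
\[
\mathcal{M}_n=\{\langle V(u)\rangle\times\{j\}:u\in P_n,\ j\in\omega\}.
\]
This is an open cover of $H\times\omega$: given $(K,j)$, choose for each $\tau\in\Sigma_n$ a set $u(\tau)\in\sigma(\tau)$ that contains $K$; then $K\subseteq V(u)$. For each $M\in\mathcal{M}_n$ One fixes $u_M\in P_n$ with $M=\langle V(u_M)\rangle\times\{j\}$ for some $j$. When Two answers with a finite set $\mathcal{F}_n\subseteq\mathcal{M}_n$, let $\Phi_n=\{u_M:M\in\mathcal{F}_n\}$ if $\mathcal{F}_n\neq\emptyset$, and let $\Phi_n$ consist of one fixed element of $P_n$ otherwise. Put
\[
\Sigma_{n+1}=\{\tau^\frown u(\tau):\tau\in\Sigma_n,\ u\in\Phi_n\},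
\]
a finite nonempty set of legal sequences of length $n+1$.

\medskip
\noindent\emph{Step 3: the pruned tree.} By Theorem~\ref{thm:hurewicz} this strategy is not winning. Fix a play that follows it and is won by Two, and with it the sets $\Sigma_n$, $\mathcal{F}_n$, $\Phi_n$. Let $K\in H$. All the points $(K,j)$, $j\in\omega$, are covered by $\bigcup_n\mathcal{F}_n$, while each $\mathcal{F}_n$ covers only finitely many of them, since each of its finitely many members lies in a single $H\times\{j\}$. Therefore
\begin{equation}\label{eq:often}
\text{for infinitely many }n\text{ there is }u\in\Phi_n\text{ with }K\subseteq V(u).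
\end{equation}

\medskip
\noindent\emph{Step 4: one function for each inning.} Two may use only one $u\in\Phi_n$ in inning $n$. If we applied $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ to the $k$-cover $\{V(u):u\in\bigcup_n\Phi_n\}$ repeatedly, several selected sets could come from the same inning. To leave room for distinct innings, let $\mathcal{C}_j$ $(j\in\omega)$ be the family of all sets
\[
V(u_0)\cap\dots\cap V(u_j),\qquad u_i\in\Phi_{n_i},\quad n_0<\dots<n_j .
\]
By \eqref{eq:often} each $\mathcal{C}_j$ is a $k$-cover of $X$. By $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ there are $A_j\in\mathcal{C}_j$ with $\bigcup_jA_j=X$; fix a representation of each $A_j$ as above. It involves $j+1$ distinct innings, so recursively we can choose one of them, $m_j$, different from $m_0,\dots,m_{j-1}$. Let $v_{m_j}\in\Phi_{m_j}$ be the function that occurs at $m_j$ in the representation of $A_j$, so that $A_j\subseteq V(v_{m_j})$. For $n\notin\{m_j:j\in\omega\}$ let $v_n\in\Phi_n$ be arbitrary.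

\medskip
\noindent\emph{Step 5: defeating $\sigma$.} Define $\tau_0=\emptyset$, $U_n=v_n(\tau_n)$ and $\tau_{n+1}=\tau_n{}^\frown U_n$. By induction $\tau_n\in\Sigma_n$, which is the domain of $v_n$: if $\tau_n\in\Sigma_n$, then $\tau_{n+1}\in\Sigma_{n+1}$ by the definition of $\Sigma_{n+1}$. So $U_n\in\sigma(U_0,\dots,U_{n-1})$, and $U_0,U_1,\dots$ are Two's moves in a play against $\sigma$. Moreover $U_n\supseteq V(v_n)$, whence $\bigcup_nU_n\supseteq\bigcup_jV(v_{m_j})\supseteq\bigcup_jA_j=X$. Two wins this play, and $\sigma$ is not winning. This proves case (i).

\subsection*{Hypothesis (ii): Rothberger compact subspaces}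
We show that $X$ itself is Rothberger. To apply $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ to open covers $\mathcal{O}_m$ $(m\in\omega)$ we must turn them into $k$-covers by taking finite unions, and since only one set may be selected from each $\mathcal{O}_m$, the sets in a union must come from different covers. Partition $\omega$ into infinite sets $B_j$ $(j\in\omega)$, and let $\mathcal{V}_j$ be the family of all sets $\bigcup_{m\in F}O_m$ with $F\subseteq B_j$ finite and $O_m\in\mathcal{O}_m$ for $m\in F$.

Each $\mathcal{V}_j$ is a $k$-cover. Let $K\neq\emptyset$ be compact (the empty set is contained in every member). The families $\{O\cap K:O\in\mathcal{O}_m\}$, $m\in B_j$, form a sequence of open covers of $K$, so by (ii) there are $O_m\in\mathcal{O}_m$ $(m\in B_j)$ that cover $K$. By compactness finitely many of them suffice.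

By $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ there are $V_j\in\mathcal{V}_j$ with $\bigcup_jV_j=X$. Write $V_j=\bigcup_{m\in F_j}O_m$ with $F_j\subseteq B_j$. The sets $F_j$ are pairwise disjoint, so this assigns at most one $O_m\in\mathcal{O}_m$ to each $m$; for $m\notin\bigcup_jF_j$ take any $O_m\in\mathcal{O}_m$. Then $\{O_m:m\in\omega\}$ covers $X$, and $\mathsf{S}_1(\mathcal{O},\mathcal{O})$ holds.

By Theorem~\ref{thm:pawlikowski}, One has no winning strategy in $\mathsf{G}_1(\mathcal{O},\mathcal{O})$. A strategy for One in $\mathsf{G}_1(\mathcal{K},\mathcal{O})$ is also a strategy in $\mathsf{G}_1(\mathcal{O},\mathcal{O})$, because $\mathcal{K}\subseteq\mathcal{O}$, and the winning conditions coincide. So One has no winning strategy in $\mathsf{G}_1(\mathcal{K},\mathcal{O})$. This proves case (ii) and Theorem~\ref{thm:positive}.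

\begin{remark}\label{rem:direct}
One sees directly how the space $Y$ of Theorem~\ref{thm:main} violates both hypotheses. For $\delta<\omega_1$ the set $\{y:y_0\in E_\delta,\ y_i=\infty\text{ for }i\ge1\}\subseteq Y$ is a copy of $E_\delta$, hence compact, and it meets $D_{0,\alpha}$ for every $\alpha<\delta$. So no countable subfamily of the $k$-cover $\{Y\setminus D_{0,\alpha}:\alpha<\omega_1\}$ is a $k$-cover, and $\mathsf{S}_{\mathrm{fin}}(\mathcal{K},\mathcal{K})$ fails for the constant sequence of covers. The product $K=\prod_{i\in\omega}\{\infty,(i,e_\omega(i))\}$ of two-point spaces is compact and contained in $Y$, with $\eta=\omega$ in (Y2). It is not Rothberger: for any selection from the covers $\{\{y\in K:y_i=\infty\},\{y\in K:y_i\neq\infty\}\}$, the point that takes the other value at every coordinate $i$ is uncovered.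
\end{remark}

The space $Y$ is not second countable, since the sets $D_{0,\alpha}$, $\alpha<\omega_1$, are nonempty, open and pairwise disjoint. We do not settle whether a second countable space can satisfy $\mathsf{S}_1(\mathcal{K},\mathcal{O})$ while One has a winning strategy in $\mathsf{G}_1(\mathcal{K},\mathcal{O})$.

\begin{thebibliography}{9}

\bibitem{AD} Leandro F. Aurichi and Rodrigo R. Dias, \emph{Topological games and Alster spaces}, arXiv:1306.5463 (2013).

\bibitem{Hur} Hurewicz, Math. Z. 24 (1925).

\bibitem{Paw} Pawlikowski, Fund. Math. 144 (1994).

\bibitem{Sch} Scheepers, \emph{Combinatorics of open covers I}, Topology Appl. 69 (1996).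

\bibitem{ST} Szewczak and Tsaban, \emph{Conceptual proofs of the Menger and Rothberger games}, Topology Appl. 272 (2020).

\end{thebibliography}
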